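\title{Delta-convexity cannot be tested along curves}

\begin{abstract}
A function is delta-convex if it is a difference of two continuous convex functions. We show that on every real Banach space $X$ of dimension at least two there is a Lipschitz function $f$ that is delta-convex on no neighborhood of $0$, although $f\circ\varphi$ is delta-convex for every delta-convex curve $\varphi\colon(0,1)\to X$. The function can be chosen of class $C^1$ and delta-convex on no nonempty open convex set, and in the plane such functions are generic in a natural Banach space. The building block is a sum of tiny cones of slope $n^{-1/3}$ placed at $n$ random points of the unit disk. A curve of bounded turning meets only $O(n^{1/3})$ of the cones, while an area count for subgradients forces every convex control function to have Lipschitz constant at least $n^{1/6}$.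
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a real Banach space. A function $g\colon U\to\mathbb R$ on an open convex set $U\subset X$ is \emph{delta-convex}, or \emph{d.c.}, on $U$ if it is a difference of two continuous convex functions on $U$. Neighborhoods of a point are always taken open and convex. A continuous mapping $\varphi\colon I\to X$ of an open interval $I\subset\mathbb R$ is a \emph{d.c.\ curve} if the right derivative $\varphi'_+(t)$ exists at each $t\in I$ and $\varphi'_+$ has bounded variation on each compact subinterval of $I$. For $X=\mathbb R$ the two definitions agree (Lemma~\ref{lem:dc1}). We say that $f\colon X\to\mathbb R$ is \emph{d.c.\ along curves} if $f\circ\varphi$ is d.c.\ on $(0,1)$ for every d.c.\ curve $\varphi\colon(0,1)\to X$.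

Convexity is a one-dimensional condition: a function is convex if and only if its restriction to every segment is convex. For delta-convexity one can test along a much larger family than segments, because a d.c.\ function on the plane is d.c.\ along curves (Remark~\ref{rem:necessary}). It is natural to ask whether this test is decisive. On the real line it is, since a single affine curve covers a neighborhood of $0$. In certain infinite-dimensional spaces it is known to fail: if $X$ is an infinite-dimensional space $L_p(\mu)$ with $p=1$ or $2<p<\infty$, then there is a continuous $f\colon X\to\mathbb R$ that is d.c.\ along curves and d.c.\ on no neighborhood of $0$. The following problem is posed in \cite{KKV}.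

\medskip
\noindent\textbf{Problem.} \emph{Does there exist a continuous function $f\colon X\to\mathbb R$ that is d.c.\ along curves and d.c.\ on no neighborhood of $0$ for each Banach space $X$ of dimension at least two? Or, at least, for each infinite-dimensional Banach space $X$?}
\medskip

The restrictions on $p$ in the example might suggest that the failure depends on infinite-dimensional geometry and disappears in the plane, where d.c.\ curves are abundant and bounded sets are relatively compact. This guess is wrong: the answer to both questions is yes, and the whole difficulty is already present in $\mathbb R^2$.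

\begin{theorem}\label{thm:main}
Let $X$ be a real Banach space. A continuous function $f\colon X\to\mathbb R$ that is d.c.\ along curves and d.c.\ on no neighborhood of $0$ exists if and only if $\dim X\ge2$. If $\dim X\ge 2$, then $f$ can be chosen Lipschitz.
\end{theorem}

The stronger form of the result is quantitative. For $g\colon[\alpha,\beta]\to\mathbb R$ and a partition $\pi\colon\alpha=t_0<\dots<t_m=\beta$ put
\begin{equation}\label{eq:K}
K_\pi(g)=\sum_{i=1}^{m-1}\Big|\frac{g(t_{i+1})-g(t_i)}{t_{i+1}-t_i}-\frac{g(t_i)-g(t_{i-1})}{t_i-t_{i-1}}\Big|,\qquad K(g,[\alpha,\beta])=\sup_\pi K_\pi(g).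
\end{equation}
We call $K(g,[\alpha,\beta])$ the \emph{slope variation} of $g$ and write $K(g)$ when the interval is the whole domain. It measures the total change of slope of $g$ without any reference to derivatives, and a continuous function on $(0,1)$ is d.c.\ exactly when its slope variation is finite on every compact subinterval (Lemma~\ref{lem:dc1}).

\begin{theorem}\label{thm:strong}
Let $X$ be a real Banach space with $\dim X\ge2$. There are a Lipschitz $C^1$ function $f\colon X\to\mathbb R$ and a constant $c$ such that $f$ is d.c.\ on no nonempty open convex subset of $X$, $f$ is d.c.\ along curves, and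
\begin{equation}\label{eq:est}
K(f\circ\varphi,[\alpha,\beta])\le c\Big(\sup_{[\alpha,\beta]}\|\varphi'_+\|+\operatorname{Var}_{[\alpha,\beta]}\varphi'_+\Big)
\end{equation}
for every d.c.\ curve $\varphi\colon(0,1)\to X$ and every $[\alpha,\beta]\subset(0,1)$.
\end{theorem}

In the plane, the generic element of a natural Banach space of functions has all these properties; Theorem~\ref{thm:generic} is the precise statement.

Section~\ref{sec:K} reduces the condition on curves to an inequality for polygonal paths. Section~\ref{sec:cones} introduces sums of cones, computes what they cost along a path and what they cost a convex control function, and isolates the property of point sets that opens a gap between the two costs. Such point sets are found in Section~\ref{sec:points}, and the estimate along paths is proved in Section~\ref{sec:upper}. Section~\ref{sec:main} sums an explicit series to prove Theorem~\ref{thm:main}, and Section~\ref{sec:generic} uses Baire's theorem to prove Theorem~\ref{thm:strong}.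

Throughout, $|\cdot|$ is the Euclidean norm on $\mathbb R^2$, $D$ is the closed unit disk, $B(x,r)$ is the open disk with center $x$ and radius $r$, and $a^+=\max(a,0)$, $a^-=\max(-a,0)$.

\section{Slope variation and polygonal paths}\label{sec:K}

\subsection*{Facts on convex functions}
Let $g$ be a convex function on an open convex set $W\subset\mathbb R^2$.
\begin{itemize}
\item[(C1)] $g$ is Lipschitz on every compact subset of $W$.
\item[(C2)] The subdifferential $\partial g(x)=\{\xi:\ g(y)\ge g(x)+\langle\xi,y-x\rangle\text{ for all }y\in W\}$ is nonempty for each $x\in W$. It suffices to check the inequality for $y$ near $x$, since a local minimum of a convex function is global. If $g$ is $L$-Lipschitz, then $\partial g(x)\subset LD$ (take $y=x+t\xi$ with small $t>0$).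
\item[(C3)] The directional derivative $g'(x;v)=\lim_{t\downarrow0}(g(x+tv)-g(x))/t$ exists and is subadditive in $v$. If $g$ is $L$-Lipschitz, then $|g'(x;v)|\le L|v|$.
\item[(C4)] In one variable: a convex function on an open interval has a finite nondecreasing right derivative; an indefinite integral of a nondecreasing function is convex; a continuous function that is convex on each of finitely many consecutive intervals, with left derivative at most the right derivative at each common endpoint, is convex on their union.
\end{itemize}
We say that $h$ \emph{controls} $f$ on $W$ if $h+f$ and $h-f$ are convex on $W$. Then $h$ is convex, being the mean of these two functions. If $f=h_1-h_2$ with $h_1,h_2$ convex, then $h=h_1+h_2$ controls $f$, because $h+f=2h_1$ and $h-f=2h_2$.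

\subsection*{Mean velocities}
A d.c.\ curve is given through its right derivative, so we first recover the curve from it.

\begin{lemma}\label{lem:mean}
Let $\varphi\colon[\alpha,\beta]\to\mathbb R^d$, $d\in\{1,2\}$, be continuous, and let $\varphi'_+$ exist and be bounded on $[\alpha,\beta)$. Then $\varphi(t)-\varphi(s)=\int_s^t\varphi'_+$ for $s<t$. If $\alpha\le\tau_1<\dots<\tau_k\le\beta$ and $\bar v_i=\frac{\varphi(\tau_{i+1})-\varphi(\tau_i)}{\tau_{i+1}-\tau_i}$, then
\[
|\bar v_i-w|\le\sup_{[\alpha,\beta)}|\varphi'_+-w|\quad\text{for every }w\in\mathbb R^d,\qquad \sum_{i=1}^{k-2}|\bar v_{i+1}-\bar v_i|\le\operatorname{Var}_{[\alpha,\beta)}\varphi'_+ .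
\]
\end{lemma}

\begin{proof}
Let $g$ be a continuous real function on $[s,t]$ with $g'_+>0$ on $[s,t)$. The largest point of the closed set $\{x\in[s,t]:g(x)\ge g(s)\}$ is $t$, since at any smaller point of this set $g$ increases to the right; so $g(t)\ge g(s)$. Apply this to $g(x)=Mx\pm\varphi_j(x)$, where $\varphi_j$ is a coordinate of $\varphi$ and $M>\sup|\varphi'_+|$: it follows that $\varphi$ is Lipschitz. A Lipschitz map is the integral of its derivative, which exists almost everywhere and equals $\varphi'_+$ where it exists. Hence $\bar v_i=\int_0^1\varphi'_+(x_i(s))\,ds$ with $x_i(s)=\tau_i+s(\tau_{i+1}-\tau_i)$, and the first inequality follows. For fixed $s\in(0,1)$ the points $x_i(s)$ increase with $i$, so $\sum_i|\varphi'_+(x_{i+1}(s))-\varphi'_+(x_i(s))|\le\operatorname{Var}_{[\alpha,\beta)}\varphi'_+$. Integrate over $s$.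
\end{proof}

\subsection*{Properties of the slope variation}
By a \emph{slope} of $g$ we mean a quotient $(g(t)-g(s))/(t-s)$ with $s<t$.

\begin{lemma}\label{lem:K}
Let all functions be real-valued on $[\alpha,\beta]$.
\begin{itemize}
\item[(a)] If $\pi'$ refines $\pi$, then $K_\pi(g)\le K_{\pi'}(g)$.
\item[(b)] $K(\lambda g)=|\lambda|K(g)$ for $\lambda\ne0$; $K(\sum_jg_j)\le\sum_jK(g_j)$ for a pointwise convergent series; and $K(g)\le\liminf_jK(g_j)$ if $g_j\to g$ pointwise.
\item[(c)] If $g$ is convex with all slopes in $[a,b]$, then $K(g)\le b-a$.
\item[(d)] If $\alpha=s_0<\dots<s_M=\beta$ and $g$ is $\ell_i$-Lipschitz on $[s_{i-1},s_i]$, then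
\[K(g)\le\sum_{i=1}^MK(g,[s_{i-1},s_i])+2\sum_{i=1}^M\ell_i .\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) It suffices to add one point. Suppose that an interval of $\pi$ with slope $w$ and neighboring slopes $a$ (left) and $b$ (right) is split into two intervals with slopes $p,q$. Then $w=\lambda p+(1-\lambda)q$ with $\lambda\in(0,1)$, and
\[|w-a|\le|p-a|+(1-\lambda)|q-p|,\qquad|b-w|\le|b-q|+\lambda|q-p|.\]
Adding gives $|w-a|+|b-w|\le|p-a|+|q-p|+|b-q|$. If the interval is the first or the last, only one of the two inequalities is needed, and if it is the only one, $K_\pi(g)=0$.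

(b) For fixed $\pi$, $K_\pi$ is a seminorm that depends continuously on finitely many values of the function. Hence $K_\pi(\sum_jg_j)\le\sum_jK_\pi(g_j)$ and $K_\pi(g)=\lim_jK_\pi(g_j)\le\liminf_jK(g_j)$.

(c) The successive slopes in \eqref{eq:K} are nondecreasing, so the sum telescopes.

(d) By (a) we may take $\pi$ containing all $s_i$. The term of $K_\pi(g)$ at an interior point $s_i$ is at most $\ell_i+\ell_{i+1}$, and the other terms form partition sums on the subintervals.
\end{proof}

\begin{lemma}\label{lem:dc1}
For a continuous $g\colon(0,1)\to\mathbb R$ the following are equivalent: \textup{(i)} $g$ is a difference of two continuous convex functions on $(0,1)$; \textup{(ii)} $g'_+$ exists on $(0,1)$ and has bounded variation on compact subintervals; \textup{(iii)} $K(g,[\alpha,\beta])<\infty$ for all $[\alpha,\beta]\subset(0,1)$.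
\end{lemma}

\begin{proof}
(i)$\Rightarrow$(iii). The slopes on $[\alpha,\beta]$ of a convex function $p$ on $(0,1)$ lie in $[p'_+(\alpha),p'_+(\beta)]$. Use Lemma~\ref{lem:K}(b),(c).

(iii)$\Rightarrow$(ii). Fix $[\alpha,\beta]$ and let $K=K(g,[\alpha,\beta])$. Let $g_m$ be the piecewise affine interpolant of $g$ at the points $t_i$ that divide $[\alpha,\beta]$ into $2^m$ equal parts, and let $\delta_i$ be the jump of the slope of $g_m$ at the interior point $t_i$; thus $\sum_i|\delta_i|\le K$. The function $q_m(t)=\sum_i\delta_i^-(t-t_i)^+$ is convex with slopes in $[0,K]$ and $q_m(\alpha)=0$. The function $g_m+q_m$ is piecewise affine with slope jumps $\delta_i^+\ge0$, hence convex. By the Arzel\`a--Ascoli theorem a subsequence of $(q_m)$ converges uniformly to a convex function $q$, and $g_m\to g$ uniformly because $g$ is uniformly continuous on $[\alpha,\beta]$. So $p=g+q$ is convex, and on $(\alpha,\beta)$ the right derivative $g'_+=p'_+-q'_+$ is a difference of two finite nondecreasing functions. It therefore has bounded variation on compact subintervals of $(\alpha,\beta)$, and $[\alpha,\beta]$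 was arbitrary.

(ii)$\Rightarrow$(i). Let $u(t)=\operatorname{Var}_{[1/2,t]}g'_+$ for $t\ge\frac12$ and $u(t)=-\operatorname{Var}_{[t,1/2]}g'_+$ for $t<\frac12$. Since $|g'_+(t)-g'_+(s)|\le u(t)-u(s)$ for $s<t$, both $u$ and $v=u-g'_+$ are nondecreasing. By Lemma~\ref{lem:mean}, $g(t)=g(\frac12)+\int_{1/2}^tu-\int_{1/2}^tv$, a difference of continuous convex functions by (C4).
\end{proof}

\subsection*{The constant $\Gamma$}
A \emph{polygonal path} is a continuous map $\psi\colon[\alpha,\beta]\to\mathbb R^2$ that is affine on each of finitely many consecutive intervals, its \emph{pieces}. If $v_1,\dots,v_N$ are the successive velocities, put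
\[S(\psi)=\max_l|v_l|,\qquad V(\psi)=\sum_{l=1}^{N-1}|v_{l+1}-v_l|.\]
These are the supremum of $|\psi'_+|$ and the variation of $\psi'_+$ on $[\alpha,\beta)$. For $F\colon\mathbb R^2\to\mathbb R$ define
\[\Gamma(F)=\sup_\psi\frac{K(F\circ\psi)}{S(\psi)+V(\psi)}\in[0,\infty],\]
where the supremum runs over all nonconstant polygonal paths on all intervals $[\alpha,\beta]$. A partition sum sees only finitely many points of a curve and cannot tell it from an inscribed polygonal path. This is why $\Gamma$ governs all d.c.\ curves.

\begin{lemma}\label{lem:Gamma}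
Let $F,F_j\colon\mathbb R^2\to\mathbb R$.
\begin{itemize}
\item[(a)] If $\Gamma(F)<\infty$, $\varphi\colon(0,1)\to\mathbb R^2$ is a d.c.\ curve and $[\alpha,\beta]\subset(0,1)$, then
\[K(F\circ\varphi,[\alpha,\beta])\le\Gamma(F)\Big(\sup_{[\alpha,\beta]}|\varphi'_+|+\operatorname{Var}_{[\alpha,\beta]}\varphi'_+\Big)<\infty.\]
If moreover $F$ is continuous, then $F$ is d.c.\ along curves.
\item[(b)] $\Gamma(\lambda F+a)=|\lambda|\Gamma(F)$ for $\lambda\neq0$, $a\in\mathbb R$; $\Gamma(\sum_jF_j)\le\sum_j\Gamma(F_j)$ for a pointwise convergent series; and $\Gamma(F)\le\liminf_j\Gamma(F_j)$ if $F_j\to F$ pointwise.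
\item[(c)] If $\rho>0$, $z\in\mathbb R^2$ and $G(x)=\rho F((x-z)/\rho)$, then $\Gamma(G)\le\Gamma(F)$.
\item[(d)] If $F$ is continuous and $\omega\ge0$ is continuous with compact support and $\int\omega=1$, then $\Gamma(F*\omega)\le\Gamma(F)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Given a partition $\pi=(t_i)$ of $[\alpha,\beta]$, let $\psi$ be the polygonal path that agrees with $\varphi$ at the $t_i$ and is affine in between. Its velocities are mean velocities of $\varphi$, so Lemma~\ref{lem:mean} gives $S(\psi)\le\sup|\varphi'_+|$ and $V(\psi)\le\operatorname{Var}\varphi'_+$. Now $K_\pi(F\circ\varphi)=K_\pi(F\circ\psi)\le\Gamma(F)(S(\psi)+V(\psi))$; for constant $\psi$ the left side is $0$. The last claim follows from Lemma~\ref{lem:dc1}.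

(b) Apply Lemma~\ref{lem:K}(b) to each path; constants do not change slopes.

(c) For $\tilde\psi=(\psi-z)/\rho$ we have $G\circ\psi=\rho\,F\circ\tilde\psi$, $S(\tilde\psi)=S(\psi)/\rho$ and $V(\tilde\psi)=V(\psi)/\rho$.

(d) Since $(F*\omega)(\psi(t))=\int\omega(y)F(\psi(t)-y)\,dy$ and translation changes neither $S$ nor $V$, we get $K_\pi((F*\omega)\circ\psi)\le\int\omega(y)K_\pi(F\circ(\psi-y))\,dy\le\Gamma(F)(S(\psi)+V(\psi))$.
\end{proof}

The basic functions with finite $\Gamma$ are the Lipschitz convex ones. Along a segment such a function is convex. Convexity can be lost only where the path turns, and the loss is bounded by the change of velocity.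

\begin{lemma}\label{lem:convex}
Let $g$ be convex and $L$-Lipschitz on an open convex set $W\subset\mathbb R^2$, and let $\psi$ be a polygonal path in $W$. Then $K(g\circ\psi)\le2L(S(\psi)+V(\psi))$.
\end{lemma}

\begin{proof}
Write $S,V$ for $S(\psi),V(\psi)$. Let $t_l$ be the time at which the velocity changes from $v_l$ to $v_{l+1}$, and $x_l=\psi(t_l)$. On each piece $g\circ\psi$ is convex. At $t_l$ its right derivative is $g'(x_l;v_{l+1})$ and its left derivative is $-g'(x_l;-v_l)$, so by (C3)
\[(g\circ\psi)'_+(t_l)-(g\circ\psi)'_-(t_l)=g'(x_l;v_{l+1})+g'(x_l;-v_l)\ge g'(x_l;v_{l+1}-v_l)\ge-L|v_{l+1}-v_l|.\]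
Let $\kappa(t)=L\sum_l|v_{l+1}-v_l|(t-t_l)^+$. It is convex with slopes in $[0,LV]$, and by (C4) $g\circ\psi+\kappa$ is convex, with slopes in $[-LS,LS+LV]$. By Lemma~\ref{lem:K}(b),(c), $K(g\circ\psi)\le(2LS+LV)+LV$.
\end{proof}

\begin{remark}\label{rem:necessary}
A d.c.\ function $f=h_1-h_2$ on $\mathbb R^2$ is d.c.\ along curves. Indeed, $\varphi([\alpha,\beta])$ lies in an open disk $W$, on which $h_1,h_2$ are Lipschitz by (C1), say with constants $L_1,L_2$. The inscribed paths $\psi$ from the proof of Lemma~\ref{lem:Gamma}(a) stay in $W$, so Lemma~\ref{lem:convex} bounds every partition sum of $f\circ\varphi$ by $2(L_1+L_2)(\sup|\varphi'_+|+\operatorname{Var}\varphi'_+)$. Thus a decomposition with Lipschitz convex parts bounds the slope variation along paths. The theorems say that no reverse bound holds.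
\end{remark}

\section{The two costs of a family of cones}\label{sec:cones}

We look for functions $F$ with $\Gamma(F)$ bounded all of whose control functions have a large Lipschitz constant. The simplest function that forces something on a control function is a concave peak. Let $P\subset D$ be a set of $n\ge2$ points with minimal distance $d$, let $0<r<d/2$ and $\varepsilon>0$, and put
\begin{equation}\label{eq:cones}
F(x)=\sum_{c\in P}b_c(x),\qquad b_c(x)=\varepsilon\,(r-|x-c|)^+ .
\end{equation}
The graph of $b_c$ is a cone of slope $\varepsilon$ over $B(c,r)$. These disks are disjoint, so at most one term is nonzero at each point and $F(x)=\varepsilon\,(r-\operatorname{dist}(x,P))^+$. In particular $F$ is $\varepsilon$-Lipschitz.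

\begin{example}[one cone; cones on a line]\label{ex:line}
Along a line through $c$ traversed at unit speed, $b_c$ becomes $t\mapsto\varepsilon(r-|t|)^+$, whose slope jumps by $\varepsilon$, $-2\varepsilon$, $\varepsilon$. By Lemma~\ref{lem:K}(a) the slope variation of a piecewise affine function is the sum of the absolute jumps, here $4\varepsilon$. \emph{The radius $r$ does not appear.} Now take the analog of \eqref{eq:cones} on the real line, with $n$ tents. The identity path crosses all tents and has slope variation $4\varepsilon n$. If $h$ and $h+F$ are convex and $h$ is $L$-Lipschitz, then the slope of $h$ must jump up by at least $2\varepsilon$ at each peak while staying in $[-L,L]$, so $L\ge\varepsilon n$. The two costs have the same order, as Theorem~\ref{thm:main} requires in dimension one.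
\end{example}

In the plane, the jump of the slope of $h$ at a peak becomes a disk of subgradients, and length in $[-L,L]$ becomes area in $LD$. This is a Monge--Amp\`ere type count: one measures the area of the image of $P$ under the subdifferential.

\begin{lemma}\label{lem:area}
Let $F$ be as in \eqref{eq:cones}, let $W\supset P$ be open and convex, $\lambda>0$, and let $h$ be an $L$-Lipschitz function that controls $\lambda F$ on $W$. Then $L\ge\lambda\varepsilon\sqrt n$.
\end{lemma}

\begin{proof}
We use only that $h$ and $g=h+\lambda F$ are convex. Fix $c\in P$ and $\xi\in\partial g(c)$, which exists by (C2). For $x\in W\cap B(c,r)$ we have $h(x)=g(x)+\lambda\varepsilon|x-c|-\lambda\varepsilon r$, so for $|\eta|\le\lambda\varepsilon$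
\[h(x)-h(c)=g(x)-g(c)+\lambda\varepsilon|x-c|\ge\langle\xi,x-c\rangle+\langle\eta,x-c\rangle .\]
By (C2), $\partial h(c)$ contains the disk $\xi+\lambda\varepsilon D$ and is contained in $LD$. If $c\ne c'$ and $\zeta\in\partial h(c)\cap\partial h(c')$, then $h(c')-h(c)\ge\langle\zeta,c'-c\rangle$ and $h(c)-h(c')\ge\langle\zeta,c-c'\rangle$, so $\langle\zeta,c'-c\rangle=h(c')-h(c)$. Thus $\partial h(c)\cap\partial h(c')$ lies in a line and has area $0$. We have found in $LD$ a family of $n$ disks of radius $\lambda\varepsilon$ whose pairwise intersections have area $0$. Therefore $n\pi\lambda^2\varepsilon^2\le\pi L^2$.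
\end{proof}

This bound holds for every position of the points and every radius. The cost along paths depends on the position. For points $c_1,\dots,c_k$, $k\ge3$, with $c_i\ne c_{i+1}$, put
\[u_i=\frac{c_{i+1}-c_i}{|c_{i+1}-c_i|},\qquad T(c_1,\dots,c_k)=\sum_{i=2}^{k-1}|u_i-u_{i-1}|.\]
We call $T$ the \emph{turning} of the sequence, and we call a sequence of distinct points of $P$ a \emph{chain} in $P$.

\begin{example}[the cost of a chain]\label{ex:chain}
Let $c_1,\dots,c_k$ be a chain in $P$ and let $\psi$ run through it along segments at unit speed, passing $c_i$ at time $t_i$. Then $S(\psi)=1$ and $V(\psi)=T(c_1,\dots,c_k)$. For $1<i<k$ and $|t-t_i|<r$ we have $F(\psi(t))=\varepsilon(r-|t-t_i|)$. A partition containing the points $t_i$ and $t_i\pm r/2$ gives $K(F\circ\psi)\ge2\varepsilon(k-2)$, so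
\[\Gamma(F)\ge\frac{2\varepsilon(k-2)}{1+T(c_1,\dots,c_k)}.\]
If $P$ is the vertex set of a regular $n$-gon, the chain of all vertices in cyclic order has turning $(n-2)\cdot2\sin(\pi/n)\le2\pi$, and $\Gamma(F)\ge2\varepsilon(n-2)/(1+2\pi)$. If $P$ is an $m\times m$ square grid, $n=m^2$, a row has turning $0$ and $\Gamma(F)\ge2\varepsilon(\sqrt n-2)$. In both cases a bound on $\Gamma(F)$ keeps $\varepsilon\sqrt n$ bounded, and Lemma~\ref{lem:area} yields nothing.
\end{example}

So we need sets $P$ in which every chain of bounded turning has far fewer than $\sqrt n$ points. A heuristic count shows that random sets should do better than the grid. A chain of $k$ points with turning at most $1$ has bounded length, so a typical step has length about $1/k$ and changes direction by about $1/k$. The next point is then confined to a sector of radius $1/k$ and angle $1/k$, of area about $k^{-3}$, which contains about $nk^{-3}$ random points on average. Chains should therefore die out when $k$ is a large multiple of $n^{1/3}$. With $\varepsilon=n^{-1/3}$ the cost along paths is then bounded, while a control function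 pays $n^{-1/3}\sqrt n=n^{1/6}$. This is where the second dimension enters: a curve of bounded turning misses most of the points, and a control function has to deal with all of them.

\section{Point sets without long chains of small turning}\label{sec:points}

\begin{proposition}\label{prop:points}
For each $n\ge2$ there is a set $P_n\subset D$ of $n$ points such that every chain $c_1,\dots,c_k$ in $P_n$ with $k\ge3$ and $T(c_1,\dots,c_k)\le1$ satisfies $k<16n^{1/3}$.
\end{proposition}

\begin{proof}
For $k\ge3$ let $\Sigma_k\subset D^k$ be the Borel set of all $(c_1,\dots,c_k)$ with $c_i\ne c_{i+1}$ and $T(c_1,\dots,c_k)\le1$. We bound the volume $|\Sigma_k|$ and apply a first moment argument. In the heuristic, all steps and angles had typical size; in the proof only their sums are bounded, and the factor $k^{-3}$ per step comes from the factorials in the volumes of simplices.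

\emph{Constraints.} Let $(c_1,\dots,c_k)\in\Sigma_k$ and $l_i=|c_{i+1}-c_i|$. Since $|u_i-u_1|\le1$, we have $\langle u_i,u_1\rangle=1-\frac12|u_i-u_1|^2\ge\frac12$, and so
\[\sum_{i=1}^{k-1}l_i\le2\sum_{i=1}^{k-1}l_i\langle u_i,u_1\rangle=2\langle c_k-c_1,u_1\rangle\le4 .\]
Write $u_i=(\cos\alpha_i,\sin\alpha_i)$ with $\alpha_1\in[0,2\pi)$ and $\alpha_i=\alpha_{i-1}+\theta_i$, $\theta_i\in(-\pi,\pi]$. From $\sin x\ge\frac2\pi x$ on $[0,\frac\pi2]$ we get $|u_i-u_{i-1}|=2\sin(|\theta_i|/2)\ge\frac2\pi|\theta_i|$, hence $\sum_{i=2}^{k-1}|\theta_i|\le\frac\pi2<2$.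

\emph{Volume.} Thus $\Sigma_k$ lies in the image of
\[\Omega=D\times[0,2\pi)\times\Big\{\theta\in\mathbb R^{k-2}:\sum|\theta_i|\le2\Big\}\times\Big\{l\in(0,\infty)^{k-1}:\sum l_i\le4\Big\}\]
under the smooth map $(c_1,\alpha_1,\theta,l)\mapsto(c_1,\dots,c_k)$. This map is the composition of the triangular linear map $(\alpha_1,\theta)\mapsto(\alpha_1,\dots,\alpha_{k-1})$ of determinant $1$, the polar coordinate maps $(l_i,\alpha_i)\mapsto c_{i+1}-c_i$ of Jacobian $l_i$, and the summation of the differences, of determinant $1$. Hence $|\Sigma_k|\le\int_\Omega\prod_il_i$. The simplex $\{x\in[0,\infty)^m:\sum x_i\le R\}$ has volume $R^m/m!$, and the set of admissible $\theta$ consists of $2^{k-2}$ reflected copies of it with $m=k-2$, $R=2$; its volume is $4^{k-2}/(k-2)!$. The integral $I_m(R)$ of $\prod_{i=1}^ml_i$ over the simplex equals $R^{2m}/(2m)!$. This follows by induction from $I_0=1$, the recursion $I_m(R)=\int_0^Rl\,I_{m-1}(R-l)\,dl$, and $\int_0^Rl(R-l)^{2m-2}\,dl=\frac{R^{2m}}{(2m-1)2m}$. Therefore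
\[|\Sigma_k|\le\pi\cdot2\pi\cdot\frac{4^{k-2}}{(k-2)!}\cdot\frac{4^{2k-2}}{(2k-2)!}.\]

\emph{First moment.} Let $Y_1,\dots,Y_n$ be independent and uniformly distributed in $D$, and let $Z_k$ be the number of $k$-tuples of distinct indices with $(Y_{i_1},\dots,Y_{i_k})\in\Sigma_k$. There are at most $n^k$ tuples and each event has probability $|\Sigma_k|/\pi^k$. We use $(2k-2)!\ge(2k)!/(4k^2)$, $(k-2)!\ge k!/k^2$, and $m!\ge(m/e)^m$, which follows from $e^m\ge m^m/m!$. They give $(2k-2)!\,(k-2)!\ge4^kk^{3k}e^{-3k}/(4k^4)$, and so
\[\mathbb E Z_k\le\frac{n^k}{\pi^k}\cdot2\pi^2\,4^{3k-4}\cdot\frac{4k^4e^{3k}}{4^kk^{3k}}=\frac{2\pi^2}{64}\,k^4\Big(\frac{16e^3}{\pi}\cdot\frac n{k^3}\Big)^k .\]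
Here $2\pi^2<64$ and $16e^3/\pi<16\cdot27/3=144$. For $k\ge16$ we have $k^4\le2^k$, since equality holds at $k=16$ and $(1+1/k)^4\le(17/16)^4<2$. So $\mathbb EZ_k\le(288\,n/k^3)^k$ for $k\ge16$. Let $k_0$ be the least integer with $k_0\ge16n^{1/3}$. Then $k_0\ge16$ and $k_0^3\ge4096\,n$, hence $\mathbb EZ_{k_0}<1$.

With positive probability $Z_{k_0}=0$, and almost surely the $Y_i$ are distinct. Let $P_n$ be such a configuration. If a chain in $P_n$ had $k\ge k_0$ points and turning at most $1$, its first $k_0$ points would form an element of $\Sigma_{k_0}$. So $k\le k_0-1<16n^{1/3}$.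
\end{proof}

From now on $P_n$ is fixed, $d$ is the minimal distance between its points, and $F_n$ is the function \eqref{eq:cones} with
\[P=P_n,\qquad r=\frac d{100n},\qquad\varepsilon=n^{-1/3}.\]
Since $d\le2$, the disks $B(c,r)$ lie in the open disk $W_0=B(0,2)$. Thus $F_n$ vanishes off $W_0$, $0\le F_n\le1$, and $F_n$ is $1$-Lipschitz. Lemma~\ref{lem:area} now reads as follows.
\begin{equation}\label{eq:lower}
\text{If $\lambda>0$ and an $L$-Lipschitz function controls $\lambda F_n$ on $W_0$, then } L\ge\lambda n^{1/6}.
\end{equation}

\section{The bound along paths}\label{sec:upper}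

\begin{proposition}\label{prop:upper}
$\Gamma(F_n)\le400$ for every $n\ge2$.
\end{proposition}

Two gaps separate this from Proposition~\ref{prop:points}. First, $V(\psi)$ measures the change of velocity, not of direction, and a slow path can turn many times with small $V$. The remedy is that a slow path also pays little for each cone. We cut the path into blocks on which the velocity changes by at most a quarter of the initial speed, bound the cost of a block by a multiple of that speed, and charge the speed to the variation that ended the block. Second, a path meets the disks $B(c,r)$ and need not pass through their centers. This is harmless because $r$ enters neither cost, so we were free to take it so small that the directions between points of the disks differ from those between the centers by $O(1/n)$.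

We need one elementary inequality. For nonzero $a,b\in\mathbb R^2$, expanding the squares gives $|a-b|^2=(|a|-|b|)^2+|a||b|\,\big|\frac a{|a|}-\frac b{|b|}\big|^2$. Hence
\begin{equation}\label{eq:dir}
\Big|\frac a{|a|}-\frac b{|b|}\Big|\le\frac{|a-b|}\rho\qquad\text{if }|a|,|b|\ge\rho>0 .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
\emph{Step 1: one cone.} We have $b_c(x)=\varepsilon\big(\max(r,|x-c|)-|x-c|\big)$, a difference of two convex $\varepsilon$-Lipschitz functions. By Lemmas~\ref{lem:convex} and~\ref{lem:K}(b), for every polygonal path $\chi$,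
\begin{equation}\label{eq:onecone}
K(b_c\circ\chi)\le4\varepsilon\,(S(\chi)+V(\chi)).
\end{equation}

\emph{Step 2: blocks.} Let $\psi$ be a polygonal path with velocities $v_1,\dots,v_N$. Put $i_1=1$. Given $i_s$, let $j\in\{i_s,\dots,N\}$ be the largest index with $\sum_{l=i_s}^{j-1}|v_{l+1}-v_l|\le\frac14|v_{i_s}|$; the index $j=i_s$ qualifies because the sum is then empty. The block $J_s$ is the union of the pieces $i_s,\dots,j$. If $j=N$, stop; otherwise put $i_{s+1}=j+1$. This yields consecutive blocks $J_1,\dots,J_M$. Let $w_s=v_{i_s}$ and $\psi_s=\psi|_{J_s}$. Every velocity $v$ of $\psi_s$ satisfies $|v-w_s|\le\frac14|w_s|$, and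
\begin{equation}\label{eq:block}
V(\psi_s)\le\tfrac14|w_s|,\qquad S(\psi_s)\le\tfrac54|w_s|.
\end{equation}
For $s<M$ the maximality of $j$ gives $\sum_{l=i_s}^{i_{s+1}-1}|v_{l+1}-v_l|>\frac14|w_s|$. The ranges of $l$ for different $s$ are disjoint, so $\sum_{s<M}|w_s|\le4V(\psi)$. Adding $|w_M|\le S(\psi)$,
\begin{equation}\label{eq:sumw}
\sum_{s=1}^M|w_s|\le4V(\psi)+S(\psi).
\end{equation}

\emph{Step 3: if $w_s\ne0$, then $\psi_s$ meets at most $16n^{1/3}$ of the disks $B(c,r)$.} Let $k$ be the number of disks met. If $k\le2$ there is nothing to prove, so let $k\ge3$. Choose for each of these disks a time at which $\psi_s$ is in it. The times are distinct because the disks are disjoint. Order them as $\tau_1<\dots<\tau_k$, let $c_i$ be the corresponding centers and $p_i=\psi(\tau_i)$, so that $|p_i-c_i|<r$. By Lemma~\ref{lem:mean}, the mean velocities $\bar v_i=\frac{p_{i+1}-p_i}{\tau_{i+1}-\tau_i}$ satisfy $|\bar v_i-w_s|\le\frac14|w_s|$, hence $|\bar v_i|\ge\frac34|w_s|$, and $\sum_i|\bar v_{i+1}-\bar v_i|\le\frac14|w_s|$. By \eqref{eq:dir}, the directions $\hat u_i=\bar v_i/|\bar v_i|=\frac{p_{i+1}-p_i}{|p_{i+1}-p_i|}$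 satisfy $\sum_i|\hat u_{i+1}-\hat u_i|\le\frac13$. Next, the vectors $c_{i+1}-c_i$ and $p_{i+1}-p_i$ differ by at most $2r$ and have lengths at least $d$ and $d-2r\ge d/2$. By \eqref{eq:dir} again, $|u_i-\hat u_i|\le4r/d=\frac1{25n}$. Since $k\le n$,
\[T(c_1,\dots,c_k)\le\sum_{i=2}^{k-1}\Big(|\hat u_i-\hat u_{i-1}|+\frac2{25n}\Big)\le\frac13+\frac2{25}<1,\]
and Proposition~\ref{prop:points} gives $k<16n^{1/3}$.

\emph{Step 4: summation.} Let $w_s\neq0$. If $\psi_s$ does not meet $B(c,r)$, then $b_c\circ\psi_s=0$. By Step~3, \eqref{eq:onecone}, \eqref{eq:block} and Lemma~\ref{lem:K}(b),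
\[K(F_n\circ\psi_s)\le16n^{1/3}\cdot4n^{-1/3}\cdot\big(\tfrac54+\tfrac14\big)|w_s|=96|w_s|.\]
If $w_s=0$, then $\psi_s$ is constant by \eqref{eq:block} and the same bound holds. The function $F_n\circ\psi_s$ is $\frac54|w_s|$-Lipschitz. By Lemma~\ref{lem:K}(d) and \eqref{eq:sumw},
\[K(F_n\circ\psi)\le\big(96+\tfrac52\big)\sum_s|w_s|\le99\,(4V(\psi)+S(\psi))\le400\,(S(\psi)+V(\psi)).\qedhere\]
\end{proof}

\section{An explicit series and the passage to Banach spaces}\label{sec:main}

Each $F_n$ is a finite sum of differences of convex functions, so it is d.c.; only the size of its control functions grows with $n$. To destroy delta-convexity at $0$ we place shrunken copies of the $F_n$ on disjoint disks that tend to $0$. The scaling $F\mapsto\rho F((\cdot-z)/\rho)$ respects both $\Gamma$ and Lipschitz constants of control functions. A path may visit all the disks, so we insert weights $2^{-j}$ to keep $\Gamma$ finite, and we let $n$ grow fast enough to beat the weights.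

\begin{proposition}\label{prop:plane}
There is a $1$-Lipschitz function $f_0\colon\mathbb R^2\to\mathbb R$ with $\Gamma(f_0)\le400$ that is d.c.\ on no neighborhood of $0$.
\end{proposition}

\begin{proof}
For $j\ge1$ let $n_j=2^{12j}$, $z_j=(2^{-j},0)$, $\rho_j=2^{-j-4}$, and
\[f_0=\sum_{j\ge1}2^{-j}f_j,\qquad f_j(x)=\rho_jF_{n_j}\big((x-z_j)/\rho_j\big).\]
Each $f_j$ is $1$-Lipschitz, satisfies $0\le f_j\le\rho_j$, and vanishes off $B_j=z_j+\rho_jW_0=B(z_j,2^{-j-3})$. So the series converges uniformly and $f_0$ is $1$-Lipschitz. By Proposition~\ref{prop:upper} and Lemma~\ref{lem:Gamma}(b),(c), $\Gamma(f_0)\le\sum_j2^{-j}\cdot400=400$. The disks $B_j$ are pairwise disjoint: the first coordinates of the points of $B_j$ lie in $(\frac78 2^{-j},\frac98 2^{-j})$, and $\frac98 2^{-j-1}<\frac78 2^{-j}$. Hence $f_0=2^{-j}f_j$ on $B_j$.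

Suppose that $f_0=h_1-h_2$ on an open convex set $U\ni0$ with $h_1,h_2$ convex. Then $h=h_1+h_2$ controls $f_0$ on $U$, and by (C1) it is $L$-Lipschitz on some disk $B(0,\eta)\subset U$. For all large $j$ we have $B_j\subset B(0,\eta)$. For such $j$ the function $y\mapsto\rho_j^{-1}h(z_j+\rho_jy)$ is $L$-Lipschitz on $W_0$ and controls $y\mapsto\rho_j^{-1}f_0(z_j+\rho_jy)=2^{-j}F_{n_j}(y)$ there. By \eqref{eq:lower}, $L\ge2^{-j}n_j^{1/6}=2^{-j}4^j=2^j$ for all large $j$, which is impossible.
\end{proof}

A planar example is lifted to $X$ by a linear surjection onto the plane. Curves in $X$ are pushed down to planar curves, and a d.c.\ decomposition in $X$ is restricted to a two-dimensional affine section.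

\begin{lemma}\label{lem:transfer}
Let $\dim X\ge2$. There is a continuous linear surjection $Q\colon X\to\mathbb R^2$ such that for every $f_0\colon\mathbb R^2\to\mathbb R$ the function $f=f_0\circ Q$ has the following properties.
\begin{itemize}
\item[(a)] If $f_0$ is Lipschitz, or of class $C^1$, then so is $f$.
\item[(b)] If $f_0$ is continuous and $\Gamma(f_0)<\infty$, then $f$ is d.c.\ along curves and satisfies \eqref{eq:est} with $c=\Gamma(f_0)\|Q\|$.
\item[(c)] If $f$ is d.c.\ on an open convex set $U\ni u$, then $f_0$ is d.c.\ on a neighborhood of $Qu$.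
\end{itemize}
\end{lemma}

\begin{proof}
Take linearly independent $x_1,x_2\in X$. By the Hahn--Banach theorem there are $x_1^*,x_2^*\in X^*$ with $x_i^*(x_j)=\delta_{ij}$. Put $Qx=(x_1^*(x),x_2^*(x))$ and $R(y_1,y_2)=y_1x_1+y_2x_2$, so that $QR$ is the identity of $\mathbb R^2$. Part (a) holds because $Q$ is linear and continuous; the derivative of $f$ at $x$ is $v\mapsto\langle\nabla f_0(Qx),Qv\rangle$. For (b), let $\varphi$ be a d.c.\ curve in $X$. Then $Q\circ\varphi$ is continuous with right derivative $Q\varphi'_+$, whose supremum and variation on $[\alpha,\beta]$ are at most $\|Q\|$ times those of $\varphi'_+$. Apply Lemma~\ref{lem:Gamma}(a) to $f_0$ and $Q\circ\varphi$. For (c), let $A(y)=u+R(y-Qu)$. This map is affine and continuous, $A(Qu)=u$ and $QA(y)=y$, so $f\circ A=f_0$. If $f=h_1-h_2$ on $U$, then $f_0=h_1\circ A-h_2\circ A$ on the open convex set $A^{-1}(U)\ni Qu$, and $h_i\circ A$ are convex and continuous.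
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\dim X\ge2$ and $f=f_0\circ Q$ with $f_0$ from Proposition~\ref{prop:plane}. By Lemma~\ref{lem:transfer}(a),(b), $f$ is Lipschitz and d.c.\ along curves, and by (c) with $u=0$ it is d.c.\ on no neighborhood of $0$.

If $\dim X=0$, every function on $X$ is convex. If $X=\mathbb Re$ with $e\neq0$ and $f$ is d.c.\ along curves, take the affine curve $\varphi(t)=(2t-1)e$. It is an affine homeomorphism of $(0,1)$ onto $U=\{se:|s|<1\}$, so a decomposition of $f\circ\varphi$ on $(0,1)$ gives one of $f$ on $U$. Thus no function as in the theorem exists when $\dim X\le1$.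
\end{proof}

\section{Generic functions}\label{sec:generic}

The function $f_0$ of Proposition~\ref{prop:plane} is bad at one point only: every $x\ne0$ has a neighborhood that meets finitely many cones, and there $f_0$ is d.c. It is also not differentiable at the peaks. Baire's theorem removes both defects at once. Let $E$ be the space of Lipschitz $C^1$ functions $f\colon\mathbb R^2\to\mathbb R$ with $f(0)=0$ and
\[\|f\|_E=\operatorname{Lip}(f)+\Gamma(f)<\infty,\]
where $\operatorname{Lip}(f)$ is the least Lipschitz constant. A subset of a Banach space is \emph{residual} if its complement is contained in a countable union of closed sets with empty interior; by Baire's theorem a residual set is dense.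

\begin{theorem}\label{thm:generic}
$(E,\|\cdot\|_E)$ is a Banach space. Every $f\in E$ is d.c.\ along curves and satisfies \eqref{eq:est} on $X=\mathbb R^2$ with $c=\|f\|_E$. The set of those $f\in E$ that are d.c.\ on no nonempty open convex subset of $\mathbb R^2$ is residual in $E$.
\end{theorem}

To write the bad set as a countable union of closed sets, we fix a disk and a Lipschitz constant for the control function. These data make the family of control functions compact.

\begin{lemma}\label{lem:compact}
Let $B$ be an open disk with center $z$, let $m>0$, and let $g_k\to g$ pointwise on $B$. If each $g_k$ is controlled on $B$ by an $m$-Lipschitz function $h_k$ with $h_k(z)=0$, then $g$ is controlled on $B$ by an $m$-Lipschitz function $h$ with $h(z)=0$.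
\end{lemma}

\begin{proof}
The $h_k$ extend to $m$-Lipschitz functions on the closed disk and are uniformly bounded there. By the Arzel\`a--Ascoli theorem a subsequence converges uniformly to an $m$-Lipschitz $h$ with $h(z)=0$. The functions $h\pm g$ are pointwise limits of the convex functions $h_k\pm g_k$, hence convex.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:generic}]
\emph{Completeness.} By Lemma~\ref{lem:Gamma}(b), $\|\cdot\|_E$ is a seminorm, and $\operatorname{Lip}(f)=0$ with $f(0)=0$ forces $f=0$. Let $(f_k)$ be Cauchy. Since $|f_k(x)-f_l(x)|\le|x|\operatorname{Lip}(f_k-f_l)$ and $|\nabla f_k-\nabla f_l|\le\operatorname{Lip}(f_k-f_l)$, the functions converge pointwise to some $f$ and the gradients converge uniformly, so $f$ is $C^1$ with $f(0)=0$. Both $\operatorname{Lip}$ and $\Gamma$ are lower semicontinuous under pointwise convergence. Hence, given $\delta>0$ and $k_0$ with $\|f_k-f_l\|_E\le\delta$ for $k,l\ge k_0$, we get $\operatorname{Lip}(f_k-f)\le\delta$ and $\Gamma(f_k-f)\le\delta$ for $k\ge k_0$. So $f\in E$ and $f_k\to f$ in $E$.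

The second assertion is Lemma~\ref{lem:Gamma}(a), since $\Gamma(f)\le\|f\|_E$.

\emph{The sets $N_{B,m}$.} For an open disk $B$ with rational center $z$ and rational radius and for $m\in\mathbb N$, let $N_{B,m}$ be the set of $f\in E$ that are controlled on $B$ by an $m$-Lipschitz function vanishing at $z$. There are countably many such sets. Each is closed by Lemma~\ref{lem:compact}, because convergence in $E$ implies pointwise convergence. Each is symmetric, since $h$ controls $f$ if and only if it controls $-f$; this is the reason for working with two-sided control. Each is convex, since $th+(1-t)\tilde h$ controls $tf+(1-t)\tilde f$ when $h$ controls $f$, $\tilde h$ controls $\tilde f$ and $t\in[0,1]$.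

If $f\in E$ equals $h_1-h_2$ on a nonempty open convex set $U$, then by (C1) $h_1+h_2$ is Lipschitz on some rational disk $B\subset U$. Subtracting its value at the center shows that $f\in N_{B,m}$ for some $m$. It remains to prove that each $N_{B,m}$ has empty interior.

\emph{Empty interior.} Suppose that $N_{B,m}$ contains a closed ball with center $f_1$ and radius $s>0$. If $\|g\|_E\le s$, then $f_1+g$ and $f_1-g$ lie in $N_{B,m}$, so $-f_1+g$ does by symmetry, and $g=\frac12(f_1+g)+\frac12(-f_1+g)$ does by convexity. Thus $N_{B,m}\supset\{\|g\|_E\le s\}$. We test this inclusion on a copy of $F_n$ placed inside $B$. Choose $\rho>0$ with $z+2\rho D\subset B$, fix $n\ge2$, and let $F(x)=\rho F_n((x-z)/\rho)$. Then $\operatorname{Lip}(F)\le1$, and $\Gamma(F)\le400$ by Proposition~\ref{prop:upper} and Lemma~\ref{lem:Gamma}(c). As $F$ is not $C^1$, it does not belong to $E$, and we smooth it first. For $\tau>0$ let $\omega_\tau\ge0$ be a $C^\infty$ function supported in $\tau D$ with $\int\omega_\tau=1$, and let $F^\tau=F*\omega_\tau$. Then $F^\tau$ is $C^\infty$. As an average of translates of $F$ by vectors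 of length at most $\tau$, it satisfies $\operatorname{Lip}(F^\tau)\le1$ and $|F^\tau-F|\le\tau$. By Lemma~\ref{lem:Gamma}(d), $\Gamma(F^\tau)\le400$. Hence $\|F^\tau-F^\tau(0)\|_E\le401$, and with $\lambda=s/401$ we have $\lambda(F^\tau-F^\tau(0))\in N_{B,m}$ for all $\tau>0$.

Take $\tau=1/k\to0$. Lemma~\ref{lem:compact}, which does not require the limit to lie in $E$, yields an $m$-Lipschitz function $h$ that controls $\lambda(F-F(0))$, and hence $\lambda F$, on $B$. The function $y\mapsto\rho^{-1}h(z+\rho y)$ is $m$-Lipschitz on $W_0$ and controls $\lambda F_n$ there. By \eqref{eq:lower}, $m\ge\frac s{401}n^{1/6}$. Since $n$ is arbitrary while $m$ and $s$ are fixed, this is a contradiction.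
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
The residual set in Theorem~\ref{thm:generic} is dense in $E$, hence nonempty; let $f_0$ belong to it and put $f=f_0\circ Q$. By Lemma~\ref{lem:transfer}(a),(b), $f$ is Lipschitz, $C^1$, d.c.\ along curves, and satisfies \eqref{eq:est} with $c=\|f_0\|_E\|Q\|$. If $f$ were d.c.\ on a nonempty open convex set $U\subset X$, then for $u\in U$ Lemma~\ref{lem:transfer}(c) would make $f_0$ d.c.\ on a neighborhood of $Qu$, contrary to the choice of $f_0$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{KKV} N. Kalton, S. V. Konyagin and L. Vesely, \emph{Delta-semidefinite and delta-convex quadratic forms in Banach spaces}, arXiv:math/0605549 (2006).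
\end{thebibliography}
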